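\title{Multiple Eisenstein series form an $\mathfrak{sl}_2$-algebra}

\begin{abstract}
Let $\mathcal E$ be the $\mathbb Q$-algebra spanned by $1$ and the multiple Eisenstein series $G_{k_1,\dots,k_r}(\tau)$ with all $k_i\ge 2$. We prove the conjecture of Bachmann, van Ittersum and Matthes that the $\mathfrak{sl}_2$-triple of derivations of the algebra of quasi-modular forms extends to $\mathcal E$. The proof has two ingredients. The first is an asymptotic transformation law under $\tau\mapsto 1/(N-\tau)$ as $N\to\infty$; it shows that linear relations are homogeneous in the weight, that the lowering operator is well defined, and that the lowering and raising operators have the right commutator. The second is the closure of $\mathcal E$ under $2\pi i\frac{d}{d\tau}$, which we obtain by summing partial fraction identities over the ordered lattice. We also show that $\mathcal E$ is a polynomial ring in $G_2$ over the span of the absolutely convergent series, decompose $\mathcal E$ under the raising operator, and give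 an explicit formula for the derivative of $G_k$.
\end{abstract}

\section{Introduction}

\subsection{Multiple Eisenstein series}
Let $\tau$ be a point of the upper half-plane $\mathbb H$ and let $\Lambda_\tau=\mathbb Z\tau+\mathbb Z$. Order $\Lambda_\tau$ lexicographically: $m\tau+n\succ0$ if $m>0$, or if $m=0$ and $n>0$, and $\lambda\succ\mu$ if $\lambda-\mu\succ0$. For integers $r\ge1$ and $k_1,\dots,k_r\ge2$, the multiple Eisenstein series of Gangl, Kaneko and Zagier is
\[
G_{k_1,\dots,k_r}(\tau)=\sum_{\substack{\lambda_1\succ\cdots\succ\lambda_r\succ0\\ \lambda_i\in\Lambda_\tau}}\frac{1}{\lambda_1^{k_1}\cdots\lambda_r^{k_r}} .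
\]
We call $k_1+\dots+k_r$ the \emph{weight} and $r$ the \emph{depth}. The series converges absolutely if $k_1\ge3$. If $k_1=2$, it is defined by Eisenstein summation, as $\lim_{M\to\infty}\lim_{T\to\infty}$ of the sum restricted to $\lambda_i=m_i\tau+n_i$ with $|m_i|\le M$ and $|n_i|\le T$. We put $G_\varnothing=1$. Let $\mathcal E_k$ be the $\mathbb Q$-span of the series of weight $k$, with $\mathcal E_0=\mathbb Q$, and let $\mathcal E=\sum_k\mathcal E_k$.

The definition joins two familiar objects. The terms with all $m_i=0$ add up to the multiple zeta value $\zeta(k_1,\dots,k_r)=\sum_{n_1>\dots>n_r>0}n_1^{-k_1}\cdots n_r^{-k_r}$. In depth one and even weight, $G_k=\zeta(k)E_k$ is half of the sum of $\lambda^{-k}$ over all $\lambda\ne0$; it is a modular form for $k\ge4$, while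
\begin{equation}\label{eq:G2}
G_2(\tau+1)=G_2(\tau),\qquad G_2(-1/\tau)=\tau^2G_2(\tau)-\pi i\tau .
\end{equation}
The space $\mathcal E$ is an algebra: splitting a product of two nested sums according to the relative position of the summation variables gives, for instance, $G_aG_b=G_{a,b}+G_{b,a}+G_{a+b}$. Hence $\mathcal E$ contains the algebra of quasi-modular forms $\mathbb Q[G_2,G_4,G_6]$.

\subsection{The problem}
An \emph{$\mathfrak{sl}_2$-algebra} is an algebra with three derivations $W,D,\delta$ such that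
\begin{equation}\label{eq:sl2}
[W,D]=2D,\qquad [W,\delta]=-2\delta,\qquad[\delta,D]=W ;
\end{equation}
such a triple is an \emph{$\mathfrak{sl}_2$-triple}. The algebra $\mathbb Q[G_2,G_4,G_6]$ carries one: $W$ multiplies by the weight, $D=2\pi i\frac{d}{d\tau}$, and $\delta=-\frac12\,\partial/\partial G_2$. For example, the classical equation $q\frac{d}{dq}E_2=\frac1{12}(E_2^2-E_4)$, with $q=e^{2\pi i\tau}$, reads $DG_2=5G_4-2G_2^2$, and then $\delta DG_2-D\delta G_2=2G_2$.

How should the triple extend to $\mathcal E$? For $W$ and $D$ there is an obvious candidate. The operator $\delta$ measures the defect in \eqref{eq:G2}, which is caused by conditional convergence, so one expects $\delta$ to kill the absolutely convergent series. The Leibniz rule then dictates the rest: $G_{2,3}=G_2G_3-G_{3,2}-G_5$ forces $\delta G_{2,3}=-\frac12G_3$. This leads to the rules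
\begin{equation}\label{eq:maps}
\begin{aligned}
W&:\ G_{k_1,\dots,k_r}\longmapsto (k_1+\dots+k_r)\,G_{k_1,\dots,k_r},\\
D&:\ G_{k_1,\dots,k_r}\longmapsto 2\pi i\frac{d}{d\tau}G_{k_1,\dots,k_r},\\
\delta&:\ G_{k_1,\dots,k_r}\longmapsto
\begin{cases}-\frac12G_{k_2,\dots,k_r}&\text{if }k_1=2,\\ 0&\text{if }k_1>2,\end{cases}
\end{aligned}
\end{equation}
with $W(1)=D(1)=\delta(1)=0$. Bachmann, van Ittersum and Matthes conjectured that these rules make $\mathcal E$ an $\mathfrak{sl}_2$-algebra; we take the formulation of the problem from \cite{BKM}. We prove the conjecture.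

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(i)] The rules \eqref{eq:maps}, extended $\mathbb Q$-linearly, give well-defined $\mathbb Q$-linear maps $W,D,\delta:\mathcal E\to\mathcal E$.
\item[(ii)] The maps $W,D,\delta$ are derivations of $\mathcal E$.
\item[(iii)] They satisfy \eqref{eq:sl2}. Thus $\mathcal E$ is an $\mathfrak{sl}_2$-algebra.
\end{enumerate}
\end{theorem}

There are two separate difficulties. First, the generators are linearly dependent: $E_4^2=E_8$ gives $G_4^2=\frac76G_8$, that is, $12\,G_{4,4}=G_8$. So $W$ and $\delta$ must be shown to respect all linear relations, without a list of these relations. Second, $D$ is well defined as a map on functions, but differentiating $(m\tau+n)^{-k}$ produces a factor $m$, and the resulting sums are not visibly in $\mathcal E$.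

\subsection{The two ingredients}
To speak of relations, we use words. Let $\mathfrak h=\mathbb Q\langle z_2,z_3,\dots\rangle$ be the $\mathbb Q$-vector space with basis the words in the letters $z_k$ ($k\ge2$), including the empty word $1$. The letter $z_k$ has weight $k$, and $\mathfrak h_k$ is the span of the words of weight $k$. Let $G$ be the linear map from $\mathfrak h$ to functions on $\mathbb H$ given by $G(z_{k_1}\cdots z_{k_r})=G_{k_1,\dots,k_r}$ and $G(1)=1$, so that $\mathcal E_k=G(\mathfrak h_k)$. Let $\partial:\mathfrak h\to\mathfrak h$ be the linear map with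
\[
\partial(z_2u)=u,\qquad \partial(z_ku)=0\quad(k>2),\qquad \partial(1)=0 .
\]
The rule for $\delta$ reads $G(w)\mapsto-\frac12G(\partial w)$.

For a quasi-modular form, both the weight and $\delta$ can be read off from the transformation law. For an integer $N\ge1$ let $\gamma_N=\left(\begin{smallmatrix}0&1\\-1&N\end{smallmatrix}\right)\in \mathrm{SL}_2(\mathbb Z)$ and
\[
(f|_k\gamma_N)(\tau)=(N-\tau)^{-k}f\Big(\frac1{N-\tau}\Big).
\]
Formula \eqref{eq:G2} at the point $\tau-N$ gives
\begin{equation}\label{eq:G2N}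
G_2|_2\gamma_N=G_2+\frac{\pi i}{N-\tau},
\end{equation}
so a polynomial $f=P(G_2,G_4,G_6)$ of weight $k$ satisfies $f|_k\gamma_N=P(G_2+\frac{\pi i}{N-\tau},G_4,G_6)=f-\frac{2\pi i}{N}\delta f+O(N^{-2})$. For a multiple Eisenstein series the obstacle is that $\mathrm{SL}_2(\mathbb Z)$ does not preserve the order $\succ$. Translations preserve it, but their factor of automorphy is $1$ and sees neither the weight nor $\delta$. The matrices $\gamma_N$ change the order only in a wedge of opening about $1/N$, and the first ingredient says that this change is invisible up to order $1/N$.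

\begin{theorem}\label{thm:asym}
For $w\in\mathfrak h_k$ there is an exponent $c$ such that, uniformly on compact subsets of $\mathbb H$, as $N\to\infty$,
\[
G(w)|_k\gamma_N=G(w)+\frac{\pi i}{N}\,G(\partial w)+O\big(N^{-2}(\log N)^c\big).
\]
\end{theorem}

The second ingredient deals with the derivative.

\begin{theorem}\label{thm:der}
For all $k\ge0$ we have $2\pi i\frac{d}{d\tau}\,\mathcal E_k\subset\mathcal E_{k+2}$.
\end{theorem}

The proofs give some further information on $\mathcal E$. Let $\mathfrak h^c$ be the span of $1$ and the words with first letter $z_{k_1}$, $k_1\ge3$. Let $\mathcal E^c=G(\mathfrak h^c)$, and let $\mathcal E^c_{>0}$ be its part of positive weight.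

\begin{theorem}\label{thm:struct}
\begin{enumerate}
\item[(a)] $\mathcal E=\bigoplus_k\mathcal E_k$.
\item[(b)] $\ker\delta=\mathcal E^c$, and $\mathcal E=\mathcal E^c[G_2]$ is a polynomial ring in $G_2$ over $\mathcal E^c$.
\item[(c)] $\mathcal E=\mathbb Q\oplus\bigoplus_{n\ge0}D^n\big(\mathcal E^c_{>0}\oplus\mathbb QG_2\big)$, and each $D^n$ is injective on $\mathcal E^c_{>0}\oplus\mathbb QG_2$.
\item[(d)] For $k\ge2$,
\[
2\pi i\frac{d}{d\tau}G_k=(2k-1)G_{k+2}-G_{2,k}-\sum_{j=2}^k(2k+1-j)\,G_{j,k+2-j}.
\]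
\end{enumerate}
\end{theorem}

Section~\ref{sec:words} sets up the product on words. Section~\ref{sec:triple} deduces Theorems~\ref{thm:main} and~\ref{thm:struct}(a) from Theorems~\ref{thm:asym} and~\ref{thm:der}, which are proved, independently of each other, in Sections~\ref{sec:order} and~\ref{sec:der}. Theorem~\ref{thm:struct}(d) serves as the model case in Section~\ref{sec:der}, and parts (b) and (c) are proved in Section~\ref{sec:struct}.

\section{Words, products and truncation}\label{sec:words}

For $\lambda=m\tau+n$ we write $m_\lambda=m$ and $n_\lambda=n$; a \emph{column} is a set $\{\lambda: m_\lambda=m\}$. For a word $w=z_{k_1}\cdots z_{k_r}$ put $Q_w(\lambda)=Q_w(\lambda_1,\dots,\lambda_r)=\prod_i\lambda_i^{-k_i}$.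

\subsection{The quasi-shuffle product}
The \emph{quasi-shuffle product} on $\mathfrak h$ is the bilinear product with $1*w=w*1=w$ and
\[
z_au*z_bv=z_a(u*z_bv)+z_b(z_au*v)+z_{a+b}(u*v).
\]
Unwinding the recursion, $u*v$ is the sum over all ways to interleave the letters of $u$ and $v$, keeping the order within each word, where a letter $z_a$ of $u$ and a letter $z_b$ of $v$ may be merged into $z_{a+b}$. The product is commutative, associative and additive in the weight.

\begin{lemma}\label{lem:words}
\begin{enumerate}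
\item[(a)] $\partial$ is a derivation of $(\mathfrak h,*)$.
\item[(b)] $\mathfrak h^c$ is a graded subalgebra of $(\mathfrak h,*)$.
\item[(c)] Every $w\in\mathfrak h_k$ can be written as $w=\sum_jc_j*z_2^{*j}$ with $c_j\in\mathfrak h^c\cap\mathfrak h_{k-2j}$, and then $\partial w=\sum_jj\,c_j*z_2^{*(j-1)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The Leibniz rule is trivial if one factor is $1$. For nonempty words, the merged letter $z_{a+b}$ has index $a+b\ge4$ and is killed by $\partial$. Writing $[a{=}2]$ for $1$ if $a=2$ and $0$ otherwise, we get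
\[
\partial(z_au*z_bv)=[a{=}2]\,u*z_bv+[b{=}2]\,z_au*v=\partial(z_au)*z_bv+z_au*\partial(z_bv).
\]

(b) The words in $z_au*z_bv$ begin with $z_a$, $z_b$ or $z_{a+b}$.

(c) Every word has the form $z_2^aw'$ (concatenation) with a word $w'\in\mathfrak h^c$. We use induction on $a$; for $a=0$ there is nothing to prove. Let $a\ge1$ and expand $z_2*z_2^{a-1}w'$. There are $a$ places to insert the new $z_2$ before $w'$, and each gives $z_2^aw'$. Inserting it after the first letter of $w'$, or merging it with any letter, gives a word of the same weight with at most $a-1$ leading letters $z_2$. So $a\,z_2^aw'$ equals $z_2*z_2^{a-1}w'$ minus such words, and the induction hypothesis applies to $z_2^{a-1}w'$ and to these words. The formula for $\partial w$ holds because $\partial$ is a derivation with $\partial\mathfrak h^c=0$ and $\partial z_2=1$.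
\end{proof}

Part (c) reduces every convergence question to the absolutely convergent series and the single function $G_2$.

\subsection{Lattice sums}
Let $K\subset\mathbb H$ be compact. The function $|x\tau+y|$ is continuous and positive on the compact set $\{|x|+|y|=1\}\times K$, so there is $c>0$ with
\begin{equation}\label{eq:norm}
|\lambda|\ge c\,(|m_\lambda|+|n_\lambda|)\ge \tfrac c2\,(1+|n_\lambda|)\qquad(\tau\in K,\ 0\ne\lambda\in\Lambda_\tau).
\end{equation}
In particular $|\lambda|\ge c$, so $|\lambda|^{-k}\le C|\lambda|^{-l}$ for fixed $k\ge l$; we refer to this as \emph{lowering exponents}. Let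
\[
F_M=\{\lambda\succ0:\ m_\lambda\le M\}\qquad(M\ge0).
\]
Since $\sum_{n}(m+|n|)^{-2}\le 2\sum_{j\ge m}j^{-2}$ for $m\ge1$, and since there are $4j$ pairs $(m,n)$ with $|m|+|n|=j$, inequality \eqref{eq:norm} gives, uniformly for $\tau\in K$,
\begin{gather}
\sum_{\lambda\succ0,\ m_\lambda=m}|\lambda|^{-2}\le\frac{C}{m+1},\qquad \sum_{\lambda\in F_M}|\lambda|^{-2}\le C\log(M+2),\label{eq:cols}\\
\sum_{0<|\lambda|\le X}|\lambda|^{-2}\le C\log X\ \ (X\ge3),\qquad \sum_{\lambda\ne0}|\lambda|^{-3}\big(\log(2+|m_\lambda|)\big)^a\le C_a\ \ (a\ge0).\label{eq:discs}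
\end{gather}
We also recall that for $z\in\mathbb H$ and $x=e^{2\pi iz}$,
\begin{equation}\label{eq:cot}
\begin{gathered}
\lim_{T\to\infty}\sum_{|n|\le T}\frac1{z+n}=\pi\cot\pi z=-\pi i-2\pi i\frac{x}{1-x},\\
\sum_{n\in\mathbb Z}\frac1{(z+n)^2}=\frac{\pi^2}{\sin^2\pi z}=-4\pi^2\frac{x}{(1-x)^2}.
\end{gathered}
\end{equation}

\subsection{Truncated series}
If $\lambda\in F_M$ and $\lambda\succ\mu\succ0$, then $\mu\in F_M$. For a nonempty word $w$ of length $r$ let
\[
G_M(w)=\sum_{\lambda_1\succ\dots\succ\lambda_r\succ0,\ \lambda_1\in F_M}Q_w(\lambda),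
\]
let $G_M(1)=1$, and extend linearly. By \eqref{eq:norm} and \eqref{eq:cols} the series converges absolutely and locally uniformly in $\tau$. Hence the inner limit in Eisenstein summation is $G_M(w)$.

\begin{lemma}\label{lem:trunc}
For $u,v\in\mathfrak h$ we have $G_M(u)G_M(v)=G_M(u*v)$. For $w\in\mathfrak h$ we have $G_M(w)\to G(w)$ and $\frac{d}{d\tau}G_M(w)\to\frac{d}{d\tau}G(w)$ locally uniformly on $\mathbb H$. Consequently $G$ is an algebra homomorphism from $(\mathfrak h,*)$ to the holomorphic functions on $\mathbb H$, and $\mathcal E_a\mathcal E_b\subset\mathcal E_{a+b}$.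
\end{lemma}

\begin{proof}
The product $G_M(u)G_M(v)$ is an absolutely convergent sum over pairs of chains $\lambda_1\succ\lambda_2\succ\cdots$ and $\mu_1\succ\mu_2\succ\cdots$ in the totally ordered set $F_M$. Sort the pairs by the relative order of the $\lambda_i$ and $\mu_j$, with coincidences $\lambda_i=\mu_j$ allowed. Each relative order is one term of $u*v$, and a coincidence is a merger because $\lambda^{-a}\lambda^{-b}=\lambda^{-(a+b)}$.

Let $w\in\mathfrak h^c$ be a word of length $r\ge1$. For fixed $\lambda_1$ the points $\lambda_2,\dots,\lambda_r$ lie in $F_{m_{\lambda_1}}$, so by \eqref{eq:cols} their sum in absolute value is at most $C(\log(m_{\lambda_1}+2))^{r-1}$. As $k_1\ge3$, the argument behind the last bound in \eqref{eq:discs} majorizes the series for $G(w)$ on $K$ by a convergent series independent of $\tau$. So $G_M(w)\to G(w)$ locally uniformly. By \eqref{eq:cot},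
\begin{equation}\label{eq:GM2}
G_M(z_2)=\zeta(2)+\sum_{m=1}^M\frac{\pi^2}{\sin^2\pi m\tau},
\end{equation}
with terms $O(|q|^m)$, so $G_M(z_2)$ converges locally uniformly as well. For general $w$, Lemma~\ref{lem:words}(c) gives $G_M(w)=\sum_jG_M(c_j)G_M(z_2)^j$, which converges locally uniformly; the limit is $G(w)$ by definition. Locally uniform limits of holomorphic functions are holomorphic and may be differentiated termwise.
\end{proof}

\section{The $\mathfrak{sl}_2$-triple}\label{sec:triple}

In this section we assume Theorems~\ref{thm:asym} and~\ref{thm:der}. The terms of order $1$ and $1/N$ in Theorem~\ref{thm:asym} control $W$ and $\delta$, because an identity between functions survives the substitution $\tau\mapsto1/(N-\tau)$.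

\begin{proposition}\label{prop:kernel}
The kernel of $G$ is a graded subspace of $\mathfrak h$, and $\partial(\ker G)\subset\ker G$.
\end{proposition}

\begin{proof}
Let $w=\sum_{k\le\kappa}w_k\in\ker G$ with $w_k\in\mathfrak h_k$. Evaluate $G(w)=0$ at $1/(N-\tau)$ and divide by $(N-\tau)^\kappa$:
\[
\sum_{k\le\kappa}(N-\tau)^{k-\kappa}\,\big(G(w_k)|_k\gamma_N\big)(\tau)=0 .
\]
By Theorem~\ref{thm:asym}, $G(w_k)|_k\gamma_N\to G(w_k)$ as $N\to\infty$, so the limit of the left side is $G(w_\kappa)(\tau)$. Thus $w_\kappa\in\ker G$, and descending induction gives $w_k\in\ker G$ for all $k$.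

For the second claim we may therefore take $w\in\mathfrak h_k\cap\ker G$. Theorem~\ref{thm:asym} reads $0=\frac{\pi i}NG(\partial w)+O(N^{-2}(\log N)^c)$. Multiply by $N$ and let $N\to\infty$ to get $G(\partial w)=0$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:struct}(a)]
Since $\ker G$ is graded, $\mathcal E=\bigoplus_k\mathcal E_k$ and $W$ is well defined. Since $\ker G$ is stable under $\partial$, the map $\delta:G(w)\mapsto-\frac12G(\partial w)$ is well defined. The map $D$ is the restriction of $2\pi i\frac d{d\tau}$, so it is well defined, and it maps $\mathcal E$ to $\mathcal E$ by Theorem~\ref{thm:der}. This proves (i).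

The map $W$ is a derivation because $\mathcal E_a\mathcal E_b\subset\mathcal E_{a+b}$, and $\delta$ is a derivation because $\partial$ is one and $G$ is a surjective homomorphism onto $\mathcal E$. For $D$ use the Leibniz rule for $\frac d{d\tau}$. This proves (ii).

We have $\delta\mathcal E_k\subset\mathcal E_{k-2}$ by definition and $D\mathcal E_k\subset\mathcal E_{k+2}$ by Theorem~\ref{thm:der}; these inclusions are the relations $[W,\delta]=-2\delta$ and $[W,D]=2D$. For the last relation we differentiate the asymptotic expansion. Let $f\in\mathcal E_k$. By Theorem~\ref{thm:asym},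
\begin{equation}\label{eq:rho}
f|_k\gamma_N=f-\frac{2\pi i}N\,\delta f+\rho_N,\qquad \rho_N=O\big(N^{-2}(\log N)^c\big)
\end{equation}
locally uniformly. The function $\rho_N$ is holomorphic, so Cauchy's estimate gives the same bound for $\rho_N'$. Applying $2\pi i\frac d{d\tau}$ to the right side of \eqref{eq:rho} gives $Df-\frac{2\pi i}ND\delta f+o(1/N)$. On the left side, the product and chain rules give
\[
2\pi i\frac d{d\tau}\big(f|_k\gamma_N\big)=\frac{2\pi ik}{N-\tau}\,f|_k\gamma_N+(Df)|_{k+2}\gamma_N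
=\frac{2\pi ik}Nf+Df-\frac{2\pi i}N\,\delta Df+o(1/N),
\]
where the last step applies \eqref{eq:rho} to $f$ and to $Df$; the latter is allowed because $Df\in\mathcal E_{k+2}$. Comparing the coefficients of $2\pi i/N$ gives $kf-\delta Df=-D\delta f$, that is, $[\delta,D]f=Wf$.
\end{proof}

\section{Changing the order of the lattice}\label{sec:order}

\subsection{Reduction to absolutely convergent series}
The term of order $1/N$ in Theorem~\ref{thm:asym} comes from $G_2$ alone; the analytic content is the following statement.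

\begin{proposition}\label{prop:conv}
Let $w\in\mathfrak h^c$ be a word of weight $k$ and length $r\ge1$. Then $G(w)|_k\gamma_N=G(w)+O(N^{-2}(\log N)^{r+1})$ locally uniformly on $\mathbb H$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:asym} from Proposition~\ref{prop:conv}]
Write $w=\sum_jc_j*z_2^{*j}$ as in Lemma~\ref{lem:words}(c). Since $(fg)|_{a+b}\gamma_N=(f|_a\gamma_N)(g|_b\gamma_N)$, Lemma~\ref{lem:trunc} and \eqref{eq:G2N} give
\[
G(w)|_k\gamma_N=\sum_j\big(G(c_j)|_{k-2j}\gamma_N\big)\Big(G_2+\frac{\pi i}{N-\tau}\Big)^j .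
\]
The first factor is $G(c_j)+O(N^{-2}(\log N)^c)$ by Proposition~\ref{prop:conv} (it equals $G(c_j)$ if $k=2j$), and the second is $G_2^j+\frac{\pi i}N\,jG_2^{j-1}+O(N^{-2})$. The term of order $1/N$ is $\frac{\pi i}N\sum_jjG(c_j)G_2^{j-1}=\frac{\pi i}NG(\partial w)$.
\end{proof}

For the rest of the section fix a compact set $K\subset\mathbb H$ and a word $w=z_{k_1}\cdots z_{k_r}$ of weight $k$ with $k_1\ge3$. Let $\tau\in K$. The constants $C,c>0$ depend only on $K$ and $w$.

\subsection{The transformed series}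
Let $\tau'=1/(N-\tau)$. Multiplication by $N-\tau$ maps $\Lambda_{\tau'}$ bijectively onto $\Lambda_\tau$: it sends $m'\tau'+n'$ to $m\tau+n$ with $m=-n'$ and $n=m'+n'N$, so that $m'=mN+n$. Transporting the order of $\Lambda_{\tau'}$, we obtain
\begin{equation}\label{eq:succN}
\big(G(w)|_k\gamma_N\big)(\tau)=\sum_{\lambda_1\succ_N\cdots\succ_N\lambda_r\succ_N0}Q_w(\lambda),\qquad \lambda_i\in\Lambda_\tau,
\end{equation}
where $m\tau+n\succ_N0$ means that $mN+n>0$, or $mN+n=0$ and $m<0$. The series converges absolutely, being a rescaling of the series for $G(w)(\tau')$. So we must compare the same sum for two orders. The points that are positive for $\succ$ and negative for $\succ_N$ form the set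
\[
A_N=\{m\tau-n:\ m\ge1,\ n\ge Nm\};
\]
see Figure~\ref{fig:wedge}. Let $V_N$ be the set of $v=m_0\tau-n_0\in A_N$ with $\gcd(m_0,n_0)=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!20] (0,0) -- (-8.5,0) -- (-8.5,2.5) -- (-7.5,2.5) -- cycle;
\fill[gray!20] (0,0) -- (8.5,0) -- (8.5,-2.5) -- (7.5,-2.5) -- cycle;
\draw (-8.5,0) -- (8.5,0);
\draw (-7.5,2.5) -- (7.5,-2.5);
\foreach \y in {-2,...,2} \foreach \x in {-8,...,8} \fill[gray] (\x,\y) circle (1.3pt);
\foreach \x in {-8,...,-3} \fill (\x,1) circle (3.5pt);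
\foreach \x in {-8,...,-6} \fill (\x,2) circle (3.5pt);
\foreach \x in {3,...,8} \draw[fill=white] (\x,-1) circle (3.5pt);
\foreach \x in {6,...,8} \draw[fill=white] (\x,-2) circle (3.5pt);
\node[above right] at (0,0) {$0$};
\node[above right] at (-3,1) {$\tau-N$};
\end{tikzpicture}
\caption{The lattice $\mathbb Z\tau+\mathbb Z$ for $\tau=i$ and $N=3$. The black points are positive for $\succ$ and negative for $\succ_N$; their negatives (white) change sign in the opposite direction. All other nonzero points have the same sign for both orders.}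
\label{fig:wedge}
\end{figure}

\begin{example}\label{ex:depthone}
In depth one only the signs of single points matter. For $k\ge3$,
\[
G_k|_k\gamma_N-G_k=\sum_{\lambda\in A_N}\big((-\lambda)^{-k}-\lambda^{-k}\big)=\big((-1)^k-1\big)\sum_{m\ge1}\sum_{n\ge Nm}(m\tau-n)^{-k}.
\]
This vanishes for even $k$. For $k=3$ we have $(m\tau-n)^{-3}=-n^{-3}(1+O(1/N))$ on $A_N$ and $\sum_{n\ge Nm}n^{-3}=\frac12(Nm)^{-2}(1+O(1/N))$, so $G_3|_3\gamma_N-G_3=\zeta(2)N^{-2}+O(N^{-3})$. The power $N^{-2}$ in Proposition~\ref{prop:conv} is therefore the right one.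
\end{example}

In higher depth the signs of the differences $\lambda_i-\lambda_{i+1}$ matter too, and a difference can lie in $A_N$ although one of the two points is close to $0$. We therefore rotate the boundary line slowly from the first position to the second. The sum changes only when the line crosses a direction $v\in V_N$, and we bound each jump by about $|v|^{-3}$, the size seen in Example~\ref{ex:depthone}.

\subsection{Wall crossing}
To have finitely many crossings we cut the sum off. Let $\chi:[0,\infty)\to[0,1]$ be smooth with $\chi=1$ on $[0,1]$ and $\chi=0$ on $[2,\infty)$, and for $R\ge1$ put $\varphi_l(z)=z^{-l}\chi(|z|/R)$ for $z\ne0$. The gradient of $\chi(|z|/R)$ is $O(1/R)$ and is supported in $R\le|z|\le2R$, where $1/R\le2/|z|$. Hence, uniformly in $R$,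
\begin{equation}\label{eq:phi}
|\varphi_l(z)|\le|z|^{-l},\qquad|\nabla\varphi_l(z)|\le C|z|^{-l-1},\qquad\varphi_l(-z)=(-1)^l\varphi_l(z).
\end{equation}
For a total order $>$ on $\Lambda_\tau$ compatible with addition let
\[
\Phi_R(>)=\sum_{\lambda_1>\dots>\lambda_r>0}\ \prod_{i=1}^r\varphi_{k_i}(\lambda_i).
\]
This is a finite sum. It depends only on the signs of the elements of the finite set $\Delta$ of nonzero differences $\lambda-\mu$ of lattice points with $|\lambda|,|\mu|\le2R$. Because $k_1\ge3$, dominated convergence gives $\Phi_R(\succ)\to G(w)(\tau)$ and, by \eqref{eq:succN}, $\Phi_R(\succ_N)\to(G(w)|_k\gamma_N)(\tau)$ as $R\to\infty$.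

For $v=m_0\tau-n_0\in V_N$ let $\ell_v(m\tau+n)=n_0m+m_0n$. Since $\gcd(m_0,n_0)=1$, this is a surjection $\Lambda_\tau\to\mathbb Z$ with kernel $\mathbb Zv$. Define two orders $>_{v,+}$ and $>_{v,-}$: a point $\lambda$ is positive for $>_{v,\pm}$ if $\ell_v(\lambda)>0$ or $\lambda\in\pm\mathbb Z_{>0}v$.

\begin{lemma}\label{lem:telescope}
There is a finite subset $V\subset V_N$, depending on $R$, with
\[
\Phi_R(\succ_N)-\Phi_R(\succ)=\sum_{v\in V}\big(\Phi_R(>_{v,-})-\Phi_R(>_{v,+})\big).
\]
\end{lemma}

\begin{proof}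
For irrational $\varepsilon>0$, the sign of $m+\varepsilon n$ defines an order $>_\varepsilon$. For small $\varepsilon$ it agrees with $\succ$ on $\Delta$: the sign is that of $m$ if $m\ne0$ and that of $n$ if $m=0$. For $\varepsilon$ slightly larger than $1/N$ it agrees with $\succ_N$ on $\Delta$: in $m+\varepsilon n=(mN+n)/N+(\varepsilon-1/N)n$ the first term decides if it is nonzero, and otherwise the sign is that of $n=-mN$. As $\varepsilon$ increases from the first range to the second, the signs on $\Delta$ change only at finitely many rational numbers $\varepsilon_0=m_0/n_0\in(0,1/N]$ in lowest terms. These correspond to elements $v=m_0\tau-n_0$ of $V_N$, and we let $V$ be the set of these $v$. Near $\varepsilon_0$ write $m+\varepsilon n=\ell_v(m\tau+n)/n_0+(\varepsilon-\varepsilon_0)n$. The first term decides if it is nonzero, and for $m\tau+n=jv$ the value is $jn_0(\varepsilon_0-\varepsilon)$. So on $\Delta$ the order $>_\varepsilon$ agrees with $>_{v,+}$ just before $\varepsilon_0$ and with $>_{v,-}$ just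 after. The sum telescopes.
\end{proof}

\begin{lemma}\label{lem:wall}
For $v\in V_N$ with $|v|\ge3$ we have $|\Phi_R(>_{v,-})-\Phi_R(>_{v,+})|\le C|v|^{-3}(\log|v|)^{r+1}$, with $C$ independent of $R$, $N$ and $v$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:conv} from Lemma~\ref{lem:wall}]
Let $N\ge\max(6,2\max_K|\tau|)$. For $v=m_0\tau-n_0\in V_N$ we have $|m_0\tau|\le n_0|\tau|/N\le n_0/2$, so $3\le n_0/2\le|v|\le2n_0$. Lemmas~\ref{lem:telescope} and~\ref{lem:wall} give
\[
|\Phi_R(\succ_N)-\Phi_R(\succ)|\le C\sum_{m_0\ge1}\sum_{n_0\ge Nm_0}\frac{(\log n_0)^{r+1}}{n_0^3}\le C\sum_{m_0\ge1}\frac{(\log Nm_0)^{r+1}}{(Nm_0)^2}\le C\,\frac{(\log N)^{r+1}}{N^2}.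
\]
Let $R\to\infty$.
\end{proof}

\subsection{One wall: proof of Lemma~\ref{lem:wall}}
Fix $v$ and let $L_h=\{\lambda:\ell_v(\lambda)=h\}$, a coset of $\mathbb Zv$. The orders $>_{v,\pm}$ compare points on different lines $L_h$ in the same way and reverse the order on each line. For a nonempty word $u=z_{l_1}\cdots z_{l_p}$ and $h\ge0$ let $S^\pm_h(u)$ be the sum of $\prod_i\varphi_{l_i}(\lambda_i)$ over $\lambda_1,\dots,\lambda_p\in L_h$ with $\lambda_i-\lambda_{i+1}\in\pm\mathbb Z_{>0}v$ for $i<p$ and, if $h=0$, also $\lambda_p\in\pm\mathbb Z_{>0}v$. Along a chain $\lambda_1>_{v,\pm}\dots>_{v,\pm}\lambda_r>_{v,\pm}0$ the values of $\ell_v$ decrease weakly and are nonnegative. Grouping the points with equal values gives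
\begin{equation}\label{eq:levels}
\Phi_R(>_{v,\pm})=\sum_{w=u_1\cdots u_s}\ \sum_{h_1>\dots>h_s\ge0}\ \prod_{j=1}^sS^\pm_{h_j}(u_j),
\end{equation}
where the first sum is over all factorizations of $w$ into nonempty words. Put $E_h(u)=S^-_h(u)-S^+_h(u)$.

\medskip\noindent\emph{Step 1: vanishing.} We claim that $E_h(u)\ne0$ only if $u$ contains a letter of index $\ge3$ and, moreover, $h=0$ or $p\ge2$. If $h\ge1$ and $p=1$, both $S^\pm_h(u)$ are the sum of $\varphi_{l_1}$ over $L_h$. If $u=z_2^p$ and $h\ge1$, both $S_h^\pm(u)$ are the $p$-th elementary symmetric function of the values of $\varphi_2$ on $L_h$. If $u=z_2^p$ and $h=0$, then $S_0^\pm(u)$ is the $p$-th elementary symmetric function of the numbers $\varphi_2(\pm jv)$, $j>0$, and $\varphi_2$ is even.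

The word $w=z_3z_2$ shows what remains to be done. By Step 1 the factorization into two letters contributes nothing to the jump, which equals $\sum_{h\ge0}E_h(z_3z_2)$. The largest terms have $\lambda_1=\lambda_0$ close to the origin and $\lambda_2=\lambda_0\pm jv$; they have size $|\lambda_0|^{-3}|jv|^{-2}$. A bound $|v|^{-2}$ is useless, since $\sum_{m}\sum_{n\ge Nm}n^{-2}$ diverges. But in $E_h$ these terms appear as $\varphi_2(\lambda_0+jv)-\varphi_2(\lambda_0-jv)$, and because $\varphi_2$ is even this is a difference of values at two nearby points. This gains the missing power of $|v|$ (Step 3), and it is the reason for a smooth cutoff: a sharp one could keep one of the two points and discard the other.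

\medskip\noindent\emph{Step 2: sums over one line.} Let $h\ge1$, let $\lambda_0\in L_h$ have minimal modulus, and put $\rho_h=|\lambda_0|\ge c$. From $|jv|\le|\lambda_0+jv|+|\lambda_0|\le2|\lambda_0+jv|$ we get
\begin{equation}\label{eq:line}
|\lambda_0+jv|\ge\max\big(\rho_h,|j||v|/2\big).
\end{equation}
A direct expansion gives $\operatorname{Im}(\lambda\bar v)=-\ell_v(\lambda)\operatorname{Im}\tau$, so $\rho_h\ge h\operatorname{Im}\tau/|v|$. Call $h\geq1$ \emph{near} if $\rho_h\le|v|/2$ and \emph{far} otherwise. On a near line one point may dominate; on a far line about $\rho_h/|v|$ points have comparable size. Define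
\[
\begin{array}{c|ccc}
 & e_h & f_h & g_h\\ \hline
h\ \text{near} & \rho_h^{-2} & \rho_h^{-3} & \rho_h^{-2}|v|^{-3}\\
h\ \text{far} & \rho_h^{-1}|v|^{-1} & \rho_h^{-2}|v|^{-1} & \rho_h^{-3}|v|^{-2}
\end{array}
\]
and $e_0=1$, $g_0=|v|^{-3}$. Then $e_h\le C$, and
\begin{equation}\label{eq:ge}
g_h\le4|v|^{-3}e_h\qquad(h\ge0),
\end{equation}
because for far $h$ the ratio $g_h/(|v|^{-3}e_h)$ equals $|v|^2\rho_h^{-2}<4$. We claim that for $h\ge1$
\begin{equation}\label{eq:linesum}
\sum_{\lambda\in L_h}|\lambda|^{-2}\le Ce_h,\qquad\sum_{\lambda\in L_h}|\lambda|^{-3}\le Cf_h .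
\end{equation}
Let $a\in\{2,3\}$ and use \eqref{eq:line}. For near $h$, the term $j=0$ is $\rho_h^{-a}$ and the others add up to $O(|v|^{-a})=O(\rho_h^{-a})$. For far $h$ let $J=2\rho_h/|v|>1$. The at most $3J$ terms with $|j|\le J$ contribute $O(J\rho_h^{-a})$, and those with $|j|>J$ contribute $O(|v|^{-a}J^{1-a})$; both are $O(\rho_h^{1-a}|v|^{-1})$.

For $h\ge 1$ we have $|S_h^\pm(u)|\le\prod_i\sum_{L_h}|\lambda|^{-l_i}$, and $|S_0^\pm(u)|\le C|v|^{-(l_1+\dots+l_p)}$. Lowering exponents and using $e_h\le C$, we obtain for every factor $u$ of $w$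
\begin{align}
|S_h^\pm(u)|&\le Ce_h&&(h\ge0),\label{eq:Se}\\
|S_h^\pm(u)|&\le Cf_he_h^{p-1}\le Cf_h&&(h\ge1,\ u\text{ contains a letter of index}\ge3).\label{eq:Sf}
\end{align}

\medskip\noindent\emph{Step 3: the bound $|E_h(u)|\le Cg_h$ for all $h\ge0$.} By Step 1 we may assume that $u$ contains a letter of index $\ge3$. For $h=0$ the weight of $u$ is then at least $3$, which gives the bound. Let $h\ge1$; by Step 1 we may assume $p\ge2$. If $h$ is far, \eqref{eq:Sf} gives $|S_h^\pm(u)|\le Cf_he_h=Cg_h$.

Let $h$ be near. By \eqref{eq:line}, $\sum_{j\ne0}|\lambda_0+jv|^{-l}\le C|v|^{-l}$. The terms in which no $\lambda_i$ equals $\lambda_0$ contribute $O(|v|^{-5})=O(g_h)$, since $u$ has weight at least $5$ and $\rho_h\le|v|/2$. In the other terms exactly one $\lambda_i$ equals $\lambda_0$. If $p\ge3$ they contribute $O(\rho_h^{-2}|v|^{-4})=O(g_h)$. If $p=2$ and $u=z_az_b$, their contribution to $E_h(u)$ is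
\[
\varphi_a(\lambda_0)\sum_{j>0}\big[\varphi_b(\lambda_0+jv)-\varphi_b(\lambda_0-jv)\big]-\varphi_b(\lambda_0)\sum_{j>0}\big[\varphi_a(\lambda_0+jv)-\varphi_a(\lambda_0-jv)\big].
\]
The two terms differ by a sign and the exchange of $a$ and $b$, and the hypothesis $\max(a,b)\ge3$ is symmetric, so it suffices to bound the first. If $b\ge3$, it is $O(\rho_h^{-2}|v|^{-3})$ without cancellation. If $b=2$, then $a\ge3$, and the bracket equals $\varphi_2(jv+\lambda_0)-\varphi_2(jv-\lambda_0)$. The segment between the two arguments has length $2\rho_h$ and lies in $|z|\ge j|v|-\rho_h\ge j|v|/2$. By \eqref{eq:phi} the bracket is $O(\rho_h(j|v|)^{-3})$, so the term is $O(\rho_h^{-3}\cdot\rho_h|v|^{-3})=O(g_h)$.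

\medskip\noindent\emph{Step 4: sums over $h$.} Put $L(H)=\log|v|+\log(1+H)\ge1$. We claim
\begin{equation}\label{eq:hsums}
\sum_{0\le h\le H}e_h\le CL(H),\quad\sum_{h\ge1}f_hL(h)^r\le C(\log|v|)^r,\quad\sum_{h\ge0}g_hL(h)^r\le C\frac{(\log|v|)^{r+1}}{|v|^{3}}.
\end{equation}
The terms $h=0$ satisfy these bounds. A near $h$ satisfies $h\le\rho_h|v|/\operatorname{Im}\tau\le C|v|^2$, so $L(h)\le C\log|v|$. The points $\lambda_0$ of the near lines are distinct nonzero lattice points of modulus at most $|v|$, so \eqref{eq:discs} gives $\sum_{\text{near}}\rho_h^{-2}\le C\log|v|$ and $\sum_{\text{near}}\rho_h^{-3}\le C$. This bounds the near parts of all three sums. For far $h$ we have $\rho_h\ge c\max(|v|,h/|v|)$, hence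
\[
e_h\le C\min(|v|^{-2},h^{-1}),\qquad f_h\le C\min(|v|^{-3},|v|h^{-2}),\qquad g_h\le C\min(|v|^{-5},|v|h^{-3}).
\]
For the at most $|v|^2$ values $h\le|v|^2$ use the first entries and $L(h)\le C\log|v|$. They contribute $O(1)$, $O(|v|^{-1}(\log|v|)^r)$ and $O(|v|^{-3}(\log|v|)^r)$ to the three sums. For $h>|v|^2$ use the second entries, $L(h)\le C\log h$, and $\sum_{h>A}h^{-b}(\log h)^r\le CA^{1-b}(\log A)^r$ for $b\in\{2,3\}$ and $A=|v|^2$. They contribute $O(\log(1+H))$, $O(|v|^{-1}(\log|v|)^r)$ and $O(|v|^{-3}(\log|v|)^r)$. This proves \eqref{eq:hsums}.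

\medskip\noindent\emph{Step 5: conclusion.} In \eqref{eq:levels} write
\[
\prod_jS^-_{h_j}(u_j)-\prod_jS^+_{h_j}(u_j)=\sum_{t=1}^s\ \prod_{j<t}S^-_{h_j}(u_j)\cdot E_{h_t}(u_t)\cdot\prod_{j>t}S^+_{h_j}(u_j).
\]
For fixed $h_1$, the first bound in \eqref{eq:hsums} shows that the sum of $e_{h_2}\cdots e_{h_s}$ over $h_2,\dots,h_s<h_1$ is at most $CL(h_1)^{s-1}\le CL(h_1)^r$. For $t=1$, Step 3 and \eqref{eq:Se} bound the summand by $Cg_{h_1}e_{h_2}\cdots e_{h_s}$, and the total is at most $C\sum_hg_hL(h)^r\le C|v|^{-3}(\log|v|)^{r+1}$. For $t\ge2$ we have $h_1\ge1$, and $u_1$ contains $z_{k_1}$ with $k_1\ge3$, so the first factor is at most $Cf_{h_1}$ by \eqref{eq:Sf}. By Step 3, \eqref{eq:ge} and \eqref{eq:Se} the summand is at most $C|v|^{-3}f_{h_1}e_{h_2}\cdots e_{h_s}$, and the total is at most $C|v|^{-3}\sum_hf_hL(h)^r\le C|v|^{-3}(\log|v|)^r$. The number of factorizations and of values of $t$ depends only on $r$. This proves Lemma~\ref{lem:wall}, and with it Proposition~\ref{prop:conv} and Theorem~\ref{thm:asym}.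 \qed

\begin{remark}
The hypothesis $k_1\ge3$ was used for the limit $R\to\infty$ and for the outermost sum in Step 5. Proposition~\ref{prop:conv} fails without it. For $w=z_2$ all jumps vanish by Step 1, so $\Phi_R(\succ_N)=\Phi_R(\succ)$, while $G_2|_2\gamma_N-G_2=\pi i/(N-\tau)$. The defect comes from the method of summation, not from the order.
\end{remark}

\section{The derivative}\label{sec:der}

Fix $\tau\in\mathbb H$. Constants may depend on $\tau$ and on the words involved, and on $M$ only when written $C_M$. For $w=z_{k_1}\cdots z_{k_r}$ let $w^{(j)}$ be the word obtained by replacing $z_{k_j}$ by $z_{k_j+1}$. Since $\frac d{d\tau}\lambda^{-k}=-k\,m_\lambda\lambda^{-k-1}$, Lemma~\ref{lem:trunc} and termwise differentiation of $G_M(w)$ give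
\begin{equation}\label{eq:Dformula}
2\pi i\frac d{d\tau}G(w)=-2\lim_{M\to\infty}\sum_{j=1}^rk_j\sum_{\lambda_1\succ\dots\succ\lambda_r\succ0,\ \lambda_1\in F_M}\pi i\,m_{\lambda_j}\,Q_{w^{(j)}}(\lambda).
\end{equation}
The factor $\pi i\,m_\lambda$ must be converted into a lattice sum of weight one. By \eqref{eq:cot}, a full column $m\geq1$ contributes $-\pi i+O(|q|^m)$ to $\sum1/\mu$, so sums of $1/\mu$ count columns. This suggests introducing $H(\lambda)=\sum_{0\prec\mu\prec\lambda}1/\mu$, which plays the role of the missing letter $z_1$. Two partial fraction identities will then give two kinds of relations: one evaluates sums with the factor $\pi i\,m_\lambda-H(\lambda)$, the other sums with the factor $H(\lambda)$.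

\subsection{The harmonic function $H$}
The sum defining $H$ is conditionally convergent. Let $X$ be a set of lattice points that meets finitely many columns, let $g$ be a function on $X$ with $g(\lambda)=O(1/(1+|n_\lambda|))$, and let $s\in\mathbb Z$. The \emph{window sum} of $g$ over $X$ is the limit, as $T\to\infty$, of the partial sums over $\lambda\in X$ with $|n_\lambda-s|\le T$. Replacing $s$ by $s'$ changes the partial sum by at most $2|s-s'|$ terms of size $O(1/T)$ in each column. So the existence and the value of the limit do not depend on $s$. Window sums are additive in $g$ and in $X$, and an absolutely convergent sum equals its window sum.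

For $\lambda\succ0$ let $H(\lambda)$ be the window sum of $1/\mu$ over $0\prec\mu\prec\lambda$. For $n\ge1$ this is the finite sum $H(n)=\sum_{j<n}1/j$. For $m\ge1$, the set $0\prec\mu\prec m\tau$ consists of the right half of column $0$, the columns $1,\dots,m-1$, and the left half of column $m$. The two halves diverge logarithmically with opposite signs, and \eqref{eq:cot} gives
\[
H(m\tau)=\sum_{m'=1}^{m-1}\pi\cot\pi m'\tau+\sum_{n\ge1}\Big(\frac1n-\frac1{n-m\tau}\Big),
\]
with an absolutely convergent last series. Since $\lambda+1$ is the successor of $\lambda$, we have $H(\lambda+1)=H(\lambda)+1/\lambda$. So $H$ exists on every column, and \eqref{eq:norm} gives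
\begin{equation}\label{eq:Hgrowth}
|H(\lambda)|\le C_M\log(2+|n_\lambda|)\qquad(\lambda\in F_M).
\end{equation}

In what follows $I$ denotes one of the sets $F_M$ or $I_\sigma=\{\lambda:0\prec\lambda\prec\sigma\}$ with $\sigma\succ0$. Each such $I$ lies in some $F_M$ and contains, with $\lambda$, all $\mu$ with $\lambda\succ\mu\succ0$. Three auxiliary sums will occur:
\begin{align*}
b(\alpha,\beta)&=\sum_{\beta\prec\mu\prec\alpha}\Big(\frac1\mu+\frac1{\alpha-\mu}\Big)&&(\alpha\succ\beta\succeq0),\\
t_I(\lambda)&=\sum_{\sigma\in I,\ \sigma\succ\lambda}\Big(\frac1{\sigma-\lambda}-\frac1\sigma\Big)&&(\lambda\in I),\\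
u_I(\lambda)&=\sum_{\sigma\in I,\ \sigma\succ\lambda}\frac1{(\sigma-\lambda)^2}&&(\lambda\in I\cup\{0\}).
\end{align*}
They converge absolutely by \eqref{eq:norm}, since the first two summands equal $\frac{\alpha}{\mu(\alpha-\mu)}$ and $\frac{\lambda}{\sigma(\sigma-\lambda)}$.

\begin{lemma}\label{lem:eval}
\begin{enumerate}
\item[(a)] $b(\alpha,0)=2H(\alpha)$ for $\alpha\succ0$.
\item[(b)] $b(\alpha,\beta)=2H(\alpha)-2H(\beta)-\frac2\beta+t_{I_\alpha}(\beta)$ for $\alpha\succ\beta\succ0$.
\item[(c)] For $\lambda\in F_M$,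
\[
t_{F_M}(\lambda)=\pi i\,m_\lambda+H(\lambda)+\frac1\lambda+\varepsilon_M(\lambda),\qquad u_{F_M}(\lambda)=G_M(z_2)+\varepsilon'_M(\lambda),
\]
where $|\varepsilon_M(\lambda)|,|\varepsilon'_M(\lambda)|\le C|q|^{M-m_\lambda}$, and both vanish if $m_\lambda=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\alpha\succ\beta\succeq0$ and $X=\{\beta\prec\mu\prec\alpha\}$. The maps $\mu\mapsto\mu-\beta$ and $\mu\mapsto\alpha-\mu$ send $X$ onto $I_{\alpha-\beta}$ and windows to windows, so the window sums of $\frac1{\mu-\beta}$ and of $\frac1{\alpha-\mu}$ over $X$ both equal $H(\alpha-\beta)$. For $\beta=0$ this gives (a). For $\beta\succ0$, the set $I_\alpha$ is the disjoint union of $I_\beta$, $\{\beta\}$ and $X$, so the window sum of $\frac1\mu$ over $X$ is $y=H(\alpha)-H(\beta)-\frac1\beta$. Thus $b(\alpha,\beta)=H(\alpha-\beta)+y$ and $t_{I_\alpha}(\beta)=H(\alpha-\beta)-y$, which gives (b).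

(c) The set $Y=\{\sigma\in F_M:\sigma\succ\lambda\}$ equals $\lambda+F_{M-m_\lambda}$, and it also equals $F_M\setminus(I_\lambda\cup\{\lambda\})$. Let $h_T=\sum_{n\le T}1/n$. Using that a shift of the window costs $O(1/T)$, we get as $T\to\infty$
\begin{align*}
\sum_{\sigma\in Y,\ |n_\sigma|\le T}\frac1{\sigma-\lambda}&=h_T+\sum_{m=1}^{M-m_\lambda}\pi\cot\pi m\tau+o(1),\\
\sum_{\sigma\in Y,\ |n_\sigma|\le T}\frac1\sigma&=h_T+\sum_{m=1}^M\pi\cot\pi m\tau-H(\lambda)-\frac1\lambda+o(1).
\end{align*}
The difference tends to $H(\lambda)+\frac1\lambda-\sum\pi\cot\pi m\tau$, with the sum over the $m_\lambda$ values $M-m_\lambda<m\le M$. By \eqref{eq:cot} this gives the first formula, with $\varepsilon_M(\lambda)=2\pi i\sum q^m/(1-q^m)$ over the same range. Next, $u_{F_M}(\lambda)=G_{M-m_\lambda}(z_2)$, so \eqref{eq:GM2} gives the second formula with $\varepsilon'_M(\lambda)=-\sum\pi^2/\sin^2\pi m\tau$ over the same range.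
\end{proof}

\subsection{Weighted nested sums}
For a word $v$ of length $p$ and a function $\phi$ of the points, put
\[
Z_I(v\mid\phi)=\sum_{\lambda_1\succ\dots\succ\lambda_p\succ0,\ \lambda_1\in I}Q_v(\lambda)\,\phi,\qquad Z_I(v)=Z_I(v\mid1),
\]
with the convention $\lambda_{p+1}=0$; for the empty word, $Z_I(1\mid\phi(\lambda_1))=\phi(0)$. We write $G_M(v\mid\phi)=Z_{F_M}(v\mid\phi)$. If the sum converges absolutely, the first letter can be \emph{peeled off}:
\begin{equation}\label{eq:peel}
Z_I\big(z_lv'\mid\phi(\lambda_2,\lambda_3,\dots)\big)=\sum_{\alpha\in I}\alpha^{-l}Z_{I_\alpha}\big(v'\mid\phi(\lambda_1,\lambda_2,\dots)\big),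
\end{equation}
where $\phi$ may also depend on $\lambda_1=\alpha$.

\begin{lemma}\label{lem:abs}
\begin{enumerate}
\item[(a)] $Z_I(v\mid\phi)$ converges absolutely for $\phi=1,\ m_{\lambda_i},\ 1/\lambda_i,\ H(\lambda_i)$ $(1\le i\le p)$.
\item[(b)] $\displaystyle\sum_{x,\,y,\,y-x\in F_M}|x|^{-1}|y|^{-1}|y-x|^{-1}<\infty$.
\item[(c)] If $v$ is nonempty and $|\eta_M(\lambda)|\le C|q|^{M-m_\lambda}$ on $F_M$, then $G_M(v\mid\eta_M(\lambda_1))\to0$ as $M\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:norm} and \eqref{eq:Hgrowth} the sum is dominated by a power of $\sum_{F_M}|\lambda|^{-2}\log(2+|n_\lambda|)$, which is finite.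

(b) There are finitely many pairs of columns, so by \eqref{eq:norm} it suffices to sum $1/(A_1A_2A_3)$ over $(a,b)\in\mathbb Z^2$, where $A_1=1+|a|$, $A_2=1+|b|$, $A_3=1+|a-b|$. This number is the geometric mean of $(A_1A_2)^{-3/2}$, $(A_2A_3)^{-3/2}$, $(A_3A_1)^{-3/2}$, hence at most their arithmetic mean. Each of the three is summable, because any two of $a,b,a-b$ are coordinates on $\mathbb Z^2$.

(c) By \eqref{eq:cols} the sum is at most $C(\log(M+2))^{p-1}\sum_{m=0}^M|q|^{M-m}/(m+1)$. The terms with $m\ge M/2$ add up to $O(1/(M+1))$ and the others to $O(|q|^{M/2})$.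
\end{proof}

\subsection{Two partial fraction identities}
The product $(y-x)\sum_{i=1}^lx^{-i}y^{-(l+1-i)}$ telescopes to $x^{-l}-y^{-l}$. Hence
\begin{equation}\label{eq:P0}
\frac1{x^l(y-x)}=\sum_{i=1}^lx^{-i}y^{-(l+1-i)}+\frac{y^{-l}}{y-x}.
\end{equation}
Let $l\ge2$. Move the term $i=l$ to the left and group the term $i=1$ with the last one:
\begin{equation}\label{eq:P1}
x^{-l}\Big(\frac1{y-x}-\frac1y\Big)=\sum_{s=2}^{l-1}y^{-(l+1-s)}x^{-s}+y^{-l}\Big(\frac1x+\frac1{y-x}\Big).
\end{equation}
Apply $-\partial/\partial y$ to \eqref{eq:P0} and again separate the term $i=1$: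
\begin{equation}\label{eq:P2}
\frac1{x^l(y-x)^2}=\sum_{i=2}^l(l+1-i)\,y^{-(l+2-i)}x^{-i}+l\,y^{-l-1}\Big(\frac1x+\frac1{y-x}\Big)+\frac{y^{-l}}{(y-x)^2}.
\end{equation}
The grouping is chosen so that all exponents in the finite sums are at least $2$, and so that every group can be summed absolutely over $y\succ x$.

\begin{lemma}\label{lem:PF}
For a word $v=z_lv'$ the following identities hold, and all sums converge absolutely:
\begin{align}
Z_I\big(v\mid t_I(\lambda_1)\big)&=\sum_{s=2}^{l-1}Z_I(z_{l+1-s}z_sv')+Z_I\big(v\mid b(\lambda_1,\lambda_2)\big),\label{eq:A}\\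
Z_I\big(v\mid u_I(\lambda_1)\big)&=\sum_{i=2}^l(l+1-i)Z_I(z_{l+2-i}z_iv')+l\,Z_I\big(z_{l+1}v'\mid b(\lambda_1,\lambda_2)\big)\notag\\
&\qquad+\sum_{\sigma\in I}\sigma^{-l}Z_{I_\sigma}\big(v'\mid u_{I_\sigma}(\lambda_1)\big).\label{eq:B}
\end{align}
If $I\subset F_M$, the underlying sums of absolute values are bounded by $C_M$, uniformly in $I$.
\end{lemma}

\begin{proof}
Let $p$ be the length of $v$. Multiply \eqref{eq:P1} and \eqref{eq:P2} by $Q_{v'}(\mu_2,\dots,\mu_p)$ and sum over all chains $y\succ x\succ\mu_2\succ\dots\succ\mu_p\succ0$ with $y\in I\subset F_M$; put $\mu_2=0$ if $p=1$. All points and $y-x$ lie in $F_M$. The left side of \eqref{eq:P1} is $x^{1-l}y^{-1}(y-x)^{-1}$, its last group is $y^{1-l}x^{-1}(y-x)^{-1}$, and the middle group of \eqref{eq:P2} is $l\,y^{-l}x^{-1}(y-x)^{-1}$; as $l\ge2$, these are summable by Lemma~\ref{lem:abs}(b). All other groups, and the sums over the $\mu_i$, are dominated by powers of $\sum_{F_M}|\mu|^{-2}$. So each group may be summed in any order.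

On the left sides sum first over $y$; this gives $t_I(x)$ and $u_I(x)$. The finite sums give the values of $Z_I$ on the words shown. In the groups containing $\frac1x+\frac1{y-x}$ sum first over $x$ with $\mu_2\prec x\prec y$; this gives $b(y,\mu_2)$. In the last group of \eqref{eq:P2} also sum first over $x$. The reflection $x\mapsto y+\mu_2-x$ permutes $\{\mu_2\prec x\prec y\}$ and turns $(y-x)^{-2}$ into $(x-\mu_2)^{-2}$, so the sum is $u_{I_y}(\mu_2)$.
\end{proof}

\subsection{Depth one: proof of Theorem~\ref{thm:struct}(d)}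
Here the whole mechanism is visible. Let $k\ge2$ and
\[
X_M=G_M(z_{k+1}\mid\pi i\,m_{\lambda_1}),\qquad Y_M=G_M(z_{k+1}\mid H(\lambda_1)).
\]
By \eqref{eq:Dformula}, $2\pi i\frac d{d\tau}G_k=-2k\lim_MX_M$. Take $I=F_M$ and $v'=1$ in Lemma~\ref{lem:PF}, so that $b(\lambda_1,\lambda_2)=b(\lambda_1,0)=2H(\lambda_1)$, and evaluate the left sides by Lemmas~\ref{lem:eval}(c) and~\ref{lem:abs}(c). Identity \eqref{eq:A} with $l=k+1$ gives
\[
X_M+Y_M+G_M(z_{k+2})+o(1)=\sum_{s=2}^kG_M(z_{k+2-s}z_s)+2Y_M .
\]
In \eqref{eq:B} with $l=k$ the last term is $\sum_\sigma\sigma^{-k}u_{I_\sigma}(0)=G_M(z_kz_2)$, so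
\[
G_M(z_2)G_M(z_k)+o(1)=\sum_{i=2}^k(k+1-i)G_M(z_{k+2-i}z_i)+2kY_M+G_M(z_kz_2).
\]
Use $G_2G_k-G_{k,2}=G_{2,k}+G_{k+2}$ and substitute $j=k+2-s$ and $j=k+2-i$:
\begin{align*}
\lim_M(X_M-Y_M)&=-G_{k+2}+\sum_{j=2}^kG_{j,k+2-j},\\
2k\lim_MY_M&=G_{2,k}+G_{k+2}-\sum_{j=2}^k(j-1)G_{j,k+2-j}.
\end{align*}
Now $-2kX_M=-2k(X_M-Y_M)-2kY_M$. In the limit, $G_{k+2}$ has coefficient $2k-1$, and the two sums give $G_{j,k+2-j}$ the coefficient $-2k+(j-1)$. This is the formula in (d). \qed

\begin{example}
For $k=2$ the formula reads $DG_2=3G_4-4G_{2,2}$, which is $5G_4-2G_2^2$ because $G_2^2=2G_{2,2}+G_4$. For $k=3$ it reads $DG_3=5G_5-6G_{2,3}-4G_{3,2}$, and $\delta DG_3=3G_3$, as $[\delta,D]=W$ requires. For $k=4$ it reads $DG_4=7G_6-8G_{2,4}-6G_{3,3}-5G_{4,2}$. The classical equation $q\frac d{dq}E_4=\frac13(E_2E_4-E_6)$ says $DG_4=14G_6-8G_2G_4=6G_6-8G_{2,4}-8G_{4,2}$, and comparison gives the relation $6G_{3,3}=G_6+3G_{4,2}$.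
\end{example}

In higher depth two new problems arise. The function $b(\lambda_1,\lambda_2)$ now involves $H(\lambda_1-\lambda_2)$, which depends on a difference of two points; Lemma~\ref{lem:b} removes it. And \eqref{eq:Dformula} needs the factor $m_{\lambda_j}$ at every position $j$, whereas Lemma~\ref{lem:eval}(c) produces it only at the top of the chain; Lemmas~\ref{lem:psij} and~\ref{lem:Hj} deal with this.

\subsection{Eliminating $b$}
Let $\theta(z_l)=-2z_{l+1}+\sum_{s=2}^{l-1}z_{l+1-s}z_s$; for example $\theta(z_2)=-2z_3$ and $\theta(z_3)=-2z_4+z_2z_2$. Define a linear map $\Theta:\mathfrak h_k\to\mathfrak h_{k+1}$ by $\Theta(1)=0$ and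
\[
\Theta(z_{l_1}\cdots z_{l_p})=\sum_{i=1}^pz_{l_1}\cdots z_{l_{i-1}}\,\theta(z_{l_i})\,z_{l_{i+1}}\cdots z_{l_p},
\]
so that $\Theta(z_lv')=\theta(z_l)v'+z_l\Theta(v')$.

\begin{lemma}\label{lem:b}
For every word $v=z_lv'$ and every $I$,
\[
Z_I\big(v\mid b(\lambda_1,\lambda_2)\big)=2Z_I\big(v\mid H(\lambda_1)\big)+Z_I\big(z_l\,\Theta(v')\big).
\]
\end{lemma}

\begin{proof}
We use induction on the length of $v$, for all $I$ at once. For $v'=1$ this is Lemma~\ref{lem:eval}(a). Let $v'=z_{l'}v''$. Lemma~\ref{lem:eval}(b) trades $b(\lambda_1,\lambda_2)$ for $t_{I_{\lambda_1}}(\lambda_2)$, and \eqref{eq:A} trades $t$ for $b$ one step further down the chain. In detail, Lemma~\ref{lem:eval}(b) and \eqref{eq:peel} give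
\begin{multline*}
Z_I\big(v\mid b(\lambda_1,\lambda_2)\big)=2Z_I\big(v\mid H(\lambda_1)\big)-2Z_I\big(v\mid H(\lambda_2)\big)-2Z_I(z_lz_{l'+1}v'')\\
+\sum_{\alpha\in I}\alpha^{-l}Z_{I_\alpha}\big(v'\mid t_{I_\alpha}(\lambda_1)\big),
\end{multline*}
with absolute convergence by Lemmas~\ref{lem:abs}(a) and~\ref{lem:PF}. By \eqref{eq:A} and the induction hypothesis, both applied to $v'$ and $I_\alpha$,
\[
Z_{I_\alpha}\big(v'\mid t_{I_\alpha}(\lambda_1)\big)=\sum_{s=2}^{l'-1}Z_{I_\alpha}(z_{l'+1-s}z_sv'')+2Z_{I_\alpha}\big(v'\mid H(\lambda_1)\big)+Z_{I_\alpha}\big(z_{l'}\Theta(v'')\big).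
\]
Multiply by $\alpha^{-l}$ and sum over $\alpha$ by \eqref{eq:peel}. The middle term becomes $2Z_I(v\mid H(\lambda_2))$ and cancels. What remains besides $2Z_I(v\mid H(\lambda_1))$ is $Z_I$ of $z_l\big(\theta(z_{l'})v''+z_{l'}\Theta(v'')\big)=z_l\Theta(v')$.
\end{proof}

\subsection{Sums with the factor $\pi i\,m_\lambda-H(\lambda)$}
Put $\psi(\lambda)=\pi i\,m_\lambda-H(\lambda)$.

\begin{lemma}\label{lem:psi1}
For every nonempty word $w$,
\[
G_M\big(w\mid\psi(\lambda_1)\big)=G_M\big(\Theta(w)+w^{(1)}\big)-G_M\big(w\mid\varepsilon_M(\lambda_1)\big)\ \longrightarrow\ G\big(\Theta(w)+w^{(1)}\big)\qquad(M\to\infty).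
\]
\end{lemma}

\begin{proof}
Let $w=z_{k_1}w'$ and apply \eqref{eq:A} with $I=F_M$. By Lemma~\ref{lem:eval}(c) the left side is
\[
G_M(w\mid\pi i\,m_{\lambda_1})+G_M(w\mid H(\lambda_1))+G_M(w^{(1)})+G_M(w\mid\varepsilon_M(\lambda_1)).
\]
On the right side, $\sum_{s=2}^{k_1-1}z_{k_1+1-s}z_sw'=\theta(z_{k_1})w'+2w^{(1)}$, so by Lemma~\ref{lem:b} the right side is $G_M(\Theta(w)+2w^{(1)})+2G_M(w\mid H(\lambda_1))$. Rearranging gives the identity, and the limit follows from Lemmas~\ref{lem:trunc} and~\ref{lem:abs}(c).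
\end{proof}

\begin{remark}
For $M=0$ the points are positive integers, $\varepsilon_0=0$ and $\psi(n)=-\sum_{j<n}1/j$. For $w=z_k$ the identity then says $\zeta(k,1)=\zeta(k+1)-\sum_{s=2}^{k-1}\zeta(k+1-s,s)$, for example $\zeta(2,1)=\zeta(3)$.
\end{remark}

The product formula moves the factor $\psi$ from the first position to any other.

\begin{lemma}\label{lem:psij}
Let $w$ be a word of weight $k$ and length $r$, and let $1\le j\le r$. There is $x\in\mathfrak h_{k+1}$, independent of $\tau$, with $\lim_MG_M(w\mid\psi(\lambda_j))=G(x)$.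
\end{lemma}

\begin{proof}
Introduce marked letters $\hat z_a$ of weight $a$, standing for the function $\lambda^{-a}\psi(\lambda)$. For words $u,v$ let $G_M(u\hat z_av)=G_M(uz_av\mid\psi(\lambda_{p+1}))$, where $p$ is the length of $u$; this converges absolutely by Lemma~\ref{lem:abs}(a). Since $\lambda^{-c}\cdot\lambda^{-a}\psi(\lambda)=\lambda^{-(a+c)}\psi(\lambda)$, the sorting argument in the proof of Lemma~\ref{lem:trunc} gives $G_M(u)G_M(\hat z_av)=G_M(u*\hat z_av)$, where $z_c$ and $\hat z_a$ merge to $\hat z_{a+c}$. Every word in $u*\hat z_av$ has exactly one marked letter.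

We use induction on the number $p$ of letters before the marked one, for all marked words at once. The case $p=0$ is Lemma~\ref{lem:psi1}. Let $p\ge1$ and expand $u*\hat z_av$. The letters of $v$, merged or not, come after the marked letter, so the letters before it are unmerged letters of $u$. If all $p$ letters of $u$ come before it, the word is $u\hat z_av$, and this happens in exactly one way. All other words $y_1,y_2,\dots$ in the product have weight $k$ and fewer than $p$ letters before the marked one. Hence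
\[
G_M(u\hat z_av)=G_M(u)\,G_M(\hat z_av)-\sum_iG_M(y_i).
\]
By induction $G_M(\hat z_av)\to G(x_0)$ and $G_M(y_i)\to G(x_i)$, with $x_0$ of weight one more than $z_av$ and $x_i\in\mathfrak h_{k+1}$. So $x=u*x_0-\sum_{i\ge1}x_i$ works.
\end{proof}

\subsection{Sums with the factor $H(\lambda)$}
Iterating \eqref{eq:B} does not evaluate the sums $G_M(w^{(j)}\mid H(\lambda_j))$ one at a time. It evaluates a single combination of them, and the coefficient $l$ in \eqref{eq:P2} makes it exactly the combination that occurs in \eqref{eq:Dformula}.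

\begin{lemma}\label{lem:Hj}
Let $w=z_{k_1}\cdots z_{k_r}$ be a nonempty word of weight $k$. There is $y\in\mathfrak h_{k+2}$, independent of $\tau$, with $\lim_M\sum_{j=1}^r2k_j\,G_M(w^{(j)}\mid H(\lambda_j))=G(y)$.
\end{lemma}

\begin{proof}
Write $w=a_jz_{k_j}d_j$ with $a_j=z_{k_1}\cdots z_{k_{j-1}}$ and $d_j=z_{k_{j+1}}\cdots z_{k_r}$. For every word $w$, including the empty one, and every $I$ we claim
\begin{multline}\label{eq:iter}
Z_I\big(w\mid u_I(\lambda_1)\big)=Z_I(wz_2)+\sum_{j=1}^r\sum_{i=2}^{k_j}(k_j+1-i)\,Z_I(a_jz_{k_j+2-i}z_id_j)\\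
+\sum_{j=1}^rk_j\,Z_I\big(w^{(j)}\mid b(\lambda_j,\lambda_{j+1})\big).
\end{multline}
For $r=0$ this says $u_I(0)=Z_I(z_2)$. For $r\ge1$ apply \eqref{eq:B} to $w=z_{k_1}d_1$. Its first two terms are the terms $j=1$ of \eqref{eq:iter}. In its last term insert \eqref{eq:iter} for the shorter word $d_1$ and the set $I_\sigma$, and sum over $\sigma$ by \eqref{eq:peel}, which is justified by the uniform bound in Lemma~\ref{lem:PF}; this gives $Z_I(wz_2)$ and the terms $j\ge2$.

Peeling off the $j-1$ letters of $a_j$ and applying Lemma~\ref{lem:b} to $z_{k_j+1}d_j$, we get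
\[
Z_I\big(w^{(j)}\mid b(\lambda_j,\lambda_{j+1})\big)=2Z_I\big(w^{(j)}\mid H(\lambda_j)\big)+Z_I\big(a_jz_{k_j+1}\Theta(d_j)\big).
\]
Now let $I=F_M$. By Lemmas~\ref{lem:eval}(c), \ref{lem:abs}(c) and~\ref{lem:trunc}, the left side of \eqref{eq:iter} is $G_M(z_2*w)+o(1)$. Hence $\sum_j2k_jG_M(w^{(j)}\mid H(\lambda_j))=G_M(y)+o(1)$ with
\[
y=z_2*w-wz_2-\sum_{j=1}^r\sum_{i=2}^{k_j}(k_j+1-i)\,a_jz_{k_j+2-i}z_id_j-\sum_{j=1}^rk_j\,a_jz_{k_j+1}\Theta(d_j)\in\mathfrak h_{k+2},
\]
and $G_M(y)\to G(y)$ by Lemma~\ref{lem:trunc}.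
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:der}]
The case $k=0$ is trivial. Let $w$ be a nonempty word of weight $k$. Substituting $\pi i\,m_\lambda=\psi(\lambda)+H(\lambda)$ in \eqref{eq:Dformula} gives
\[
2\pi i\frac d{d\tau}G(w)=-\lim_{M\to\infty}\Big[\sum_j2k_j\,G_M\big(w^{(j)}\mid\psi(\lambda_j)\big)+\sum_j2k_j\,G_M\big(w^{(j)}\mid H(\lambda_j)\big)\Big].
\]
The words $w^{(j)}$ have weight $k+1$, so by Lemma~\ref{lem:psij} the first sum tends to $G(x)$ with $x\in\mathfrak h_{k+2}$. By Lemma~\ref{lem:Hj} the second tends to $G(y)$ with $y\in\mathfrak h_{k+2}$. As $x$ and $y$ do not depend on $\tau$, the derivative is the function $-G(x+y)\in\mathcal E_{k+2}$.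
\end{proof}

\section{The structure of $\mathcal E$}\label{sec:struct}

\begin{proof}[Proof of Theorem~\ref{thm:struct}(b)]
By Lemmas~\ref{lem:words} and~\ref{lem:trunc}, $\mathcal E^c$ is a subalgebra and $\mathcal E=\sum_j\mathcal E^cG_2^j$. The derivation $\delta$ kills $\mathcal E^c$, and $\delta G_2=-\frac12$. If $\sum_{j\le d}f_jG_2^j=0$ with $f_j\in\mathcal E^c$, applying $\delta^d$ gives $d!\,(-\frac12)^df_d=0$, and descending induction gives $f_j=0$ for all $j$. So $\mathcal E$ is a polynomial ring in $G_2$ over $\mathcal E^c$, on which $\delta=-\frac12\,\partial/\partial G_2$; the kernel of this map is $\mathcal E^c$.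
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:struct}(c)]
The argument is the usual one for lowest weight vectors. It needs the lowest weights to be positive, so we first remove the constants. The maps $W,D,\delta$ kill $\mathbb Q$ and induce operators $W,D,\bar\delta$ on $V=\mathcal E/\mathbb Q$ with the same commutators. We identify $V$ with $\mathcal E_{>0}=\bigoplus_{k>0}\mathcal E_k$, compatibly with $W$ and $D$. The operator $\bar\delta$ lowers the weight by $2$, so every element of $V$ is killed by a power of $\bar\delta$, and $P=\ker\bar\delta$ is graded.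

Let $f\in\mathcal E_k$ with $k>0$. Then $\bar\delta f=0$ means $\delta f\in\mathcal E_{k-2}\cap\mathbb Q$, which by (a) holds exactly if $k=2$ or $\delta f=0$. Since $\mathcal E_1=0$, $\mathcal E_2=\mathbb QG_2$ and $\ker\delta=\mathcal E^c$, we get $P=\mathcal E^c_{>0}\oplus\mathbb QG_2$, and all weights in $P$ are at least $2$.

Let $g\in P$ have weight $j\ge2$. From $[\bar\delta,D^n]=\sum_{i=0}^{n-1}D^iWD^{n-1-i}$ and the fact that $D^{n-1-i}g$ has weight $j+2(n-1-i)$ we get
\[
\bar\delta D^ng=\sum_{i=0}^{n-1}\big(j+2(n-1-i)\big)D^{n-1}g=n(j+n-1)\,D^{n-1}g .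
\]
Hence $\bar\delta^nD^ng=c_{n,j}\,g$ with $c_{n,j}=n!\,j(j+1)\cdots(j+n-1)\ne0$, and $\bar\delta^dD^ng=0$ for $d>n$.

We show $V=\sum_nD^nP$. Let $f\in V$ be homogeneous with $\bar\delta^{p+1}f=0$, and use induction on $p$. For $p=0$ we have $f\in P$. For $p\ge1$ let $g=\bar\delta^pf\in P$. If $g=0$, the induction hypothesis applies to $f$. Otherwise $g$ has a weight $j\ge2$, and it applies to $f-c_{p,j}^{-1}D^pg$, which is homogeneous and killed by $\bar\delta^p$.

Finally let $\sum_{n\le d}D^ng_n=0$ with $g_n\in P$. Taking homogeneous components, we may assume that each $g_n$ is homogeneous. Applying $\bar\delta^d$ gives $g_d=0$, and descending induction gives $g_n=0$ for all $n$. So the sum $\sum_nD^nP$ is direct and each $D^n$ is injective on $P$.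
\end{proof}

\begin{thebibliography}{9}
\bibitem{BKM} Henrik Bachmann, Hayato Kanno, Takumi Maesaka, \emph{Relations and Derivatives of Multiple Eisenstein Series}, arXiv:2602.08176 (2026).
\end{thebibliography}
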